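# Random walk in random scenery: drift above $4/5$ leaves no bad configurations

## 1. Drift as a reason to forget the color at the origin

A walker moves on $\mathbb Z$ with a drift to the right. Every site carries a color, $0$ or $1$, and we write down the color under the walker at each time. Now the first entry of this record is hidden, and all the later ones are shown. Can entries that come very late still change what we believe about the hidden one?

The answer one would first guess is: *no, as soon as there is a drift.* A walker with a drift leaves the origin for good, and colors read after that have nothing to say about the color there. Let us make this precise enough to test it.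

**Definition (the model).** The colors $C(x)$, $x\in\mathbb Z$, are i.i.d. with $P(C(x)=0)=P(C(x)=1)=\frac12$. Independently, $S=(S_n)_{n\ge0}$ is a random walk with $S_0=0$ and i.i.d. increments equal to $0,+1,-1$ with probabilities $\varepsilon$, $(1-\varepsilon)p$, $(1-\varepsilon)(1-p)$, where $p\in[\frac12,1]$ and $\varepsilon\in[0,1)$. We put $q=1-p$. The *color record* is $Y_n=C(S_n)$, $n\ge0$. We write $Y_k^M=(Y_k,\dots,Y_M)$.

The guess says: for $p>\frac12$, the conditional law of $Y_0$ given $Y_1,\dots,Y_M$ hardly depends on the late entries. We test it three times.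

**Test 1: $p=1$.** With probability $1-\varepsilon$ the first step goes to site $1$. Then the origin is never seen again, and $Y_0$ is a fair coin independent of the rest. With probability $\varepsilon$ the walker stays, and $Y_0=Y_1$. In both cases the law of $Y_1^M$ is that of $Y_0^{M-1}$. Hence
$$P(Y_0=a\mid Y_1^M=\zeta)=\varepsilon\,\mathbf 1\{a=\zeta_1\}+\tfrac{1-\varepsilon}{2}.$$
Only $\zeta_1$ matters. The guess passes.

**Test 2: $\varepsilon=0$, $M=2$.** We have $S_2=0$ with probability $2pq$. Otherwise the sites $S_0,S_1,S_2$ are distinct. So $P(Y_0=Y_1=Y_2=1)=2pq\cdot\frac14+(1-2pq)\frac18$, while $P(Y_1=Y_2=1)=\frac14$, and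
$$P(Y_0=1\mid Y_1=1,Y_2=1)=\tfrac12+pq,\qquad P(Y_0=1\mid Y_1=1,Y_2=0)=\tfrac12-pq .$$
So $Y_2$ does carry information when $q>0$. This does not contradict the guess, which is about late entries, but it shows the mechanism: left steps bring old colors back.

**Test 3: a long constant record.** Let $\varepsilon=0$, let $M$ be even, and suppose the record is $1,1,\dots,1$ at times $0,\dots,M$. Two ways to produce it are the following. The walker may go straight to the right, which has probability $p^M$ and needs $M+1$ sites of color $1$. Or it may zigzag between the sites $0$ and $1$, which has probability $(pq)^{M/2}$ and needs only two sites of color $1$. The ratio of the two total weights is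
$$\frac{p^M2^{-(M+1)}}{(pq)^{M/2}\,2^{-2}}=2\Bigl(\frac{p}{4q}\Bigr)^{M/2}.$$
If $\frac12<p<\frac45$, then $p<4q$ and the zigzag wins, in spite of the drift. *Conditioning on the record can defeat the drift*, because revisiting a known site saves a factor $2$.

The guess is in fact wrong in the form stated. We shall quote below that for $\varepsilon=0$ and $p\in(\frac12,\frac45)$ *every* record is bad. Test 3 suggests the correction: require $p>4q$, that is, $p>\frac45$. Here is one more test, which produces the same number in a way that will become the proof.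

**Test 4: one fold.** Let $s$ go right $a$ steps, left $b$ steps, right $c$ steps, with $1\le b\le a$ and $b\le c$. It visits $a-b+c+1$ sites. Negate the $b$ left steps. The new path is straight, visits $a+b+c+1$ sites, each once, and is therefore compatible with every record that $s$ can produce. Unfolding costs $2b$ new sites, hence a factor $2^{-2b}$, and gains $(p/q)^b$. So
$$\frac{\text{weight of the folded path}}{\text{weight of the straight path}}=\Bigl(\frac qp\Bigr)^b2^{2b}=\Bigl(\frac{4q}{p}\Bigr)^b .$$
Unfolding gains weight exactly when $p>\frac45$.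

## 2. Bad configurations, the variation $v_N$, and the theorems

Let $\Omega=\{0,1\}^{\mathbb N}$, with the product topology, be the space of records $\eta=(\eta_n)_{n\ge1}$ at positive times. Two elements of $\Omega$ are close if they agree on a long initial stretch $[1,N]$.

**Definition (good and bad).** A configuration $\eta\in\Omega$ is *good* if $P(Y_0=\cdot\mid (Y_n)_{n\ge1}=\eta)$ has a version that is continuous at $\eta$. Equivalently, $\eta$ is *bad* if there is $\delta>0$ such that for every $N$ there are $M\ge N$ and $\zeta,\xi\in\Omega$ that agree with $\eta$ on $[1,N]$ and satisfy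
$$\bigl|P(Y_0=1\mid Y_1^M=\zeta_1^M)-P(Y_0=1\mid Y_1^M=\xi_1^M)\bigr|\ge\delta .$$
The set of bad configurations is $\mathcal B=\mathcal B(p,\varepsilon)$.

For example, Test 1 shows $\mathcal B=\varnothing$ when $p=1$: if $\zeta$ and $\xi$ agree at time $1$, the difference is $0$.

The problem comes from Sébastien Blachère, Frank den Hollander, Jeffrey E. Steif, "A crossover for the bad configurations of random walk in random scenery", arXiv:1103.1780 (2011). It lists these facts as known: $\mathcal B=\varnothing$ for $p=1$ and all $\varepsilon\in[0,1)$; $\mathcal B=\varnothing$ on a neighborhood of $(p,\varepsilon)=(1,0)$ that contains $(p_*,1]\times\{0\}$ with $p_*=1/(1+5^5\,12^{-6})\approx0.997$; $\mathcal B=\Omega$ for $p\in(\frac12,\frac45)$, $\varepsilon=0$; and $\mathcal B\notin\{\varnothing,\Omega\}$ for $p=\frac12$, $\varepsilon=0$. It asks to prove or disprove: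

**Statement (EG2).** For all $p\in(\frac45,1]$ and all $\varepsilon\in[0,1)$, $\mathcal B=\varnothing$.

We measure the dependence on late entries uniformly, by
$$v_N:=\sup\bigl|P(Y_0=1\mid Y_1^M=\zeta)-P(Y_0=1\mid Y_1^M=\xi)\bigr|,\qquad N\ge1,$$
where the supremum is over $M\ge N$ and $\zeta,\xi\in\{0,1\}^M$ that agree on $[1,N]$. If $v_N\to0$ then no $\delta>0$ can work in the definition of "bad", for any $\eta$, so $\mathcal B=\varnothing$.

All conditionings have positive probability. Indeed, walking straight to the right is compatible with every record, so $P(Y_1^M=\zeta)\ge\bigl(\frac{(1-\varepsilon)p}{2}\bigr)^M$.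

**Theorem 1.** If $p\in(\frac45,1]$ and $\varepsilon\in[0,1)$, then there is $C_1=C_1(p,\varepsilon)<\infty$ with $v_N\le C_1/N$ for all $N\ge1$. Hence $\mathcal B=\varnothing$, so (EG2) is true.

**Theorem 2.**
1. If $p\in(\frac45,1]$ and $\varepsilon\in[0,1)$, then $v_N\le C'e^{-c'N}$ with constants $c',C'>0$, and $\inf_{M,\zeta,a}P(Y_0=a\mid Y_1^M=\zeta)>0$.
2. If $p\in[\frac12,\frac45]$ and $\varepsilon\in[0,1)$, then $\sum_Nv_N=\infty$. Thus for every $\varepsilon\in[0,1)$, exponential (even just summable) decay of $v_N$ holds if and only if $p>\frac45$.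
3. For i.i.d. colors from a finite alphabet with all probabilities positive and minimal probability $\alpha$, part 1 (hence absence of bad configurations) holds whenever $\alpha^2p/(1-p)>1$.

In part 3 the event $Y_0=1$ is replaced by $Y_0=a$ and the supremum defining $v_N$ also runs over the colors $a$; for $p=1$ the condition is read as satisfied. By the quoted facts, the value $\frac45$ in Theorem 1 cannot be lowered uniformly in $\varepsilon$: for $\varepsilon=0$ and $p\in(\frac12,\frac45)$ one has $\mathcal B=\Omega$.

## 3. Path weights, cuts, and the exchange of pasts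

Until Section 9 we assume $p>\frac45$ and put
$$\rho:=\frac p{4q}>1 .$$
If $p=1$ we put $\rho=\infty$, $\rho^{-1}=q/p=0$ and $0^0=1$; paths with a left step then have weight $0$.

**Definition (paths and weights).** $\Pi_M$ is the set of $s=(s_0,\dots,s_M)\in\mathbb Z^{M+1}$ with $s_0=0$ and steps in $\{-1,0,1\}$. Let $\pi(0)=\varepsilon$, $\pi(1)=(1-\varepsilon)p$, $\pi(-1)=(1-\varepsilon)q$. For any path $u$ with such steps (and any starting point), $\pi(u)$ is the product of $\pi$ over its steps, $R(u)$ is the set of visited sites, which is an interval, and $w(u)=\pi(u)2^{-|R(u)|}$. For $y\in\{0,1\}^{M+1}$ we write $s\sim y$, and call $s$ *compatible* with $y$, if $s_i=s_j$ implies $y_i=y_j$.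

Given $S_0^M=s$, the event $Y_0^M=y$ prescribes a color at each of the $|R(s)|$ visited sites if $s\sim y$, and is impossible otherwise. Therefore
$$P(S_0^M=s,\ Y_0^M=y)=w(s)\,\mathbf 1\{s\sim y\},\qquad P(Y_0^M=y)=\sum_{s\sim y}w(s).\tag{1}$$

The guess of Section 1 relied on moments at which the walker leaves everything behind. Here is the finite-path version.

**Definition (cut).** A time $i\in\{0,\dots,M-1\}$ is a *cut* of $s$ if $s_j\le s_i$ for all $j\le i$, $s_{i+1}=s_i+1$, and $s_k\ge s_{i+1}$ for all $k\ge i+1$.

For example, $s=(0,1,0,1,2,3)$ has exactly the cuts $3$ and $4$. Time $0$ is not a cut because $s_2=0<s_1$. Time $3$ is one although its level $1$ was visited before. At a cut $i$ the sites visited up to time $i$ and the sites visited after time $i$ are disjoint.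

If $i<j$ are cuts, then $s_j\ge s_{i+1}=s_i+1$. Hence for cuts $j_1<\dots<j_k$,
$$s_{j_b}-s_{j_a}\ge b-a\qquad(a\le b).\tag{2}$$

We now show that one common cut of two paths is all we need. Let $M>N\ge1$, let $\zeta,\xi\in\{0,1\}^M$ agree on $[1,N]$, and put $Z_\zeta=P(Y_1^M=\zeta)$, $Z_\xi=P(Y_1^M=\xi)$. Consider quadruples $(s,a,\tilde s,b)$ with $a,b\in\{0,1\}$, $s\sim(a,\zeta)$, $\tilde s\sim(b,\xi)$, and give them the probability
$$\mathbb Q(s,a,\tilde s,b)=\frac{w(s)\,w(\tilde s)}{Z_\zeta Z_\xi}.$$
By (1) this is a probability measure, under which $a$ has the law of $Y_0$ given $Y_1^M=\zeta$ and $b$ has the law of $Y_0$ given $Y_1^M=\xi$. Let $G$ be the event that $s$ and $\tilde s$ have a common cut in $[1,N]$.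

**Lemma 1 (exchange).** $\bigl|P(Y_0=1\mid Y_1^M=\zeta)-P(Y_0=1\mid Y_1^M=\xi)\bigr|\le\mathbb Q(G^c)$.

*Proof.* On $G$ let $L$ be the largest common cut in $[1,N]$. Exchange the pasts: replace $s$ by
$$\hat s_k=\tilde s_k\ (k\le L),\qquad \hat s_k=\tilde s_L+s_k-s_L\ (k>L),$$
replace $\tilde s$ symmetrically, and exchange $a$ and $b$. Since $L$ is a cut of both old paths, it is a cut of both new ones.

**Step 1: the new quadruple is admissible.** We need $\hat s\sim(b,\zeta)$. For two coinciding times $\le L$, use $\tilde s\sim(b,\xi)$ and $\xi_k=\zeta_k$ for $1\le k\le L\le N$. For two coinciding times $>L$, use $s\sim(a,\zeta)$. A time $\le L$ and a time $>L$ never coincide, because $L$ is a cut of $\hat s$. The other path is treated in the same way.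

**Step 2: the probability is preserved.** For a path with cut $L$ the ranges before and after $L$ are disjoint, so $w$ is the product of the weight $w$ of the past $[0,L]$, the factor $\pi(1)$, and the weight $w$ of the future $[L+1,M]$. These weights do not change under translation. The exchange permutes the two past factors, so $w(s)w(\tilde s)$ is unchanged.

**Step 3: the operation is an involution of $G$.** For a path with cut $L$, a time $k>L$ is a cut if and only if it is a cut of the path restricted to times $\ge L+1$, since the earlier positions are at most $s_L<s_{L+1}\le s_k$ anyway. The futures are only translated, so the new pair has the same common cuts after $L$ as the old pair. Hence $L$ is again the largest common cut in $[1,N]$, and a second exchange restores the original quadruple.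

So the operation is a $\mathbb Q$-preserving bijection of $G$ that carries $\{a=1\}\cap G$ onto $\{b=1\}\cap G$, and $\mathbb Q(a=1,G)=\mathbb Q(b=1,G)$. Therefore
$$|\mathbb Q(a=1)-\mathbb Q(b=1)|=|\mathbb Q(a=1,G^c)-\mathbb Q(b=1,G^c)|\le\mathbb Q(G^c).\qquad\square$$

For $M=N$ the records $\zeta,\xi$ are equal and the difference is $0$. So Theorem 1 follows once $\mathbb Q(G^c)\le C_1/N$ with $C_1$ independent of $M,\zeta,\xi$.

## 4. Two bounds on $\mathbb Q(G^c)$ that lose a factor exponential in $M$

**Dividing by the probability of the record.** Without conditioning, a walk with drift should have many cuts, so one would bound the probability $b$ that $S_0^M$ has no cut in $[1,N]$ and divide by $Z_\zeta$. This cannot work for $p<1$. If the first $N+1$ steps go left there is no cut in $[1,N]$, so $b\ge((1-\varepsilon)q)^{N+1}$ for every $M>N$. But among the $2^{M-N}$ records with prescribed first $N$ colors, at least one has $Z_\zeta\le2^{-(M-N)}$, and for it $b/Z_\zeta\ge((1-\varepsilon)q)^{N+1}2^{M-N}$, which tends to infinity with $M$.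 Since $N$ is fixed while $M$ is free, we must compare paths *with the same record* to each other, instead of comparing with the unconditioned walk.

**Straightening everything.** Test 4 suggests comparing each path with the straight one, which is compatible with every record. Each path may lose against the straight path, but there are too many of them. Take $\varepsilon=0$, $M=3n$ and the constant record. Build paths from $n$ blocks of three steps, each block being $+++$ or $+-+$. With $k$ blocks of the second kind the path visits exactly the sites $0,\dots,3n-2k$ and has weight $p^{3n-k}q^k2^{-(3n-2k+1)}$, which is $\rho^{-k}$ times the weight $p^{3n}2^{-(3n+1)}$ of the straight path. Together these paths weigh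
$$(1+\rho^{-1})^n\times(\text{weight of the straight path}).$$
So if $q>0$, the straight path has an exponentially small share, for every finite $\rho$.

A second warning against the idea that the likeliest path is straight: for $\varepsilon>0$ the path that never moves has weight $\varepsilon^M/2$ on a constant record. For $\varepsilon$ close to $1$ this exceeds $((1-\varepsilon)p)^M2^{-(M+1)}$ by far. Yet Test 1 shows $\mathcal B=\varnothing$ at $p=1$ for such $\varepsilon$ too.

What we need is more modest: a change of the path that creates a cut at *one* prescribed time $i$, keeps compatibility, and whose loss, multiplicity included, is bounded independently of $M$. The path should be unfolded only as much as a cut at $i$ demands, and the number of ways to reverse the change should be small compared with the weight gained. This is a reflection of Hammersley–Welsh type.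

## 5. Unfolding one path to the right

**Definition (refinement).** $t$ *refines* $s$ if $t_i=t_j$ implies $s_i=s_j$. Then $s\sim y$ implies $t\sim y$.

For example, the straight path refines every path of the same length.

The purpose of this section is to turn a path $u$ into a path $u'$ that refines $u$ and *ends at its maximum*, with control of weight, range and multiplicity.

**Construction.** Let $u=(u_0,\dots,u_n)$ be a path with steps in $\{-1,0,1\}$. Let $\tau_1$ be the last time in $[0,n]$ at which $\max_{[0,n]}u$ is attained. If $\tau_1<n$, let $\tau_2$ be the last time in $[\tau_1,n]$ at which $\min_{[\tau_1,n]}u$ is attained. If $\tau_2<n$, let $\tau_3$ be the last time in $[\tau_2,n]$ at which $\max_{[\tau_2,n]}u$ is attained. Continue, alternating, until $\tau_{m+1}=n$. Put $A_r=|u_{\tau_{r+1}}-u_{\tau_r}|$ for $1\le r\le m$. Let $u'=u$ on $[0,\tau_1]$ and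
$$u'_j=u'_{\tau_r}+|u_j-u_{\tau_r}|\qquad(\tau_r\le j\le\tau_{r+1}).$$

**Example.** Let $u=(0,1,0,1,2,1,2,1,0,1)$, so $n=9$. The maximum $2$ is attained last at $\tau_1=6$. The minimum over $[6,9]$ is $0$, attained at $\tau_2=8$, and $\tau_3=9=n$. So $m=2$ and $A=(2,1)$. Then $u'=(0,1,0,1,2,1,2,3,4,5)$: the loops before $\tau_1$ survive, and the part after $\tau_1$ is unrolled.

**Step 1: the procedure terminates and the $A_r$ decrease strictly.** Since $\tau_r$ is the last visit to an extremum, $u$ stays strictly below $u_{\tau_r}$ ($r$ odd), or strictly above it ($r$ even), at times in $(\tau_r,n]$. If $\tau_r<n$, the next extremum over $[\tau_r,n]$ therefore differs from $u_{\tau_r}$, so $\tau_{r+1}>\tau_r$ and $A_r\ge1$. Next, $u_{\tau_{r+2}}$ lies strictly between $u_{\tau_{r+1}}$ and $u_{\tau_r}$: it differs from $u_{\tau_r}$ (and is on the right side of it) because $\tau_{r+2}>\tau_r$, and from $u_{\tau_{r+1}}$ because $\tau_{r+2}>\tau_{r+1}$. So $A_{r+1}<A_r$.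

**Definition (strict partition).** A *strict partition* is a finite sequence of integers $A=(A_1>A_2>\dots>A_m\ge1)$, $m\ge0$. Write $|A|=\sum_rA_r$, $o(A)=A_1+A_3+A_5+\cdots$, and $A_1:=0$ if $A=\varnothing$.

For $A=(3,2,1)$ we get $|A|=6$ and $o(A)=4$. Since $A_1\ge A_2$, $A_3\ge A_4$, and so on, $o(A)\ge|A|/2$. Hence for $1\le z<\sqrt\rho$,
$$\sum_A\rho^{-o(A)}z^{|A|}\le\sum_A\bigl(z\rho^{-1/2}\bigr)^{|A|}=\prod_{k\ge1}\bigl(1+(z\rho^{-1/2})^k\bigr)<\infty.\tag{3}$$
(For $\rho=\infty$ only $A=\varnothing$ contributes and the sum is $1$.) The sum converges for *every* $\rho>1$. This is why the argument will reach all the way down to $\frac45$: remembering a strict partition costs less than unfolding gains.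

**Step 2: the shape of $u'$.** On $[\tau_r,\tau_{r+1}]$ the difference $u_j-u_{\tau_r}$ keeps one sign, so $u'$ has steps in $\{-1,0,1\}$. There $|u_j-u_{\tau_r}|\le A_r$, with equality at $j=\tau_{r+1}$, and $|u_j-u_{\tau_r}|>0$ for $j>\tau_r$. So on this piece $u'$ takes values in $[u'_{\tau_r},u'_{\tau_r}+A_r]$, ends at the right endpoint, and is at the left endpoint only at time $\tau_r$. Putting the pieces together, for all $r$,
$$u'_j\le u'_{\tau_r}\ (j\le\tau_r),\qquad u'_j>u'_{\tau_r}\ (j>\tau_r).\tag{4}$$

**Step 3: six properties.**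

* **(U1)** *$u'=u$ on $[0,\tau_1]$, $u_{\tau_1}=\max u$, and $u'_n=\max u'=\max u+|A|$.* This follows from the definition, because piece $r$ raises $u'$ by $A_r$, and from (4) with $\tau_{m+1}=n$.
* **(U2)** *$u'$ refines $u$.* Let $u'_j=u'_l$ with $j<l$. There is no $r$ with $j\le\tau_r<l$, since otherwise $u'_j\le u'_{\tau_r}<u'_l$ by (4). So either $j,l\in[0,\tau_1]$, where $u'=u$, or $j,l\in(\tau_r,\tau_{r+1}]$ for some $r$. In the second case $|u_j-u_{\tau_r}|=|u_l-u_{\tau_r}|$ and both differences have the same sign. In both cases $u_j=u_l$.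
* **(U3)** *$u$ is determined by $(u',A)$.* By (4), $\tau_r$ is the last time at which $u'$ is at the level $u'_n-\sum_{b\ge r}A_b=u'_{\tau_r}$. So all $\tau_r$ are known. Then $u=u'$ on $[0,\tau_1]$, and successively $u_j=u_{\tau_r}+(-1)^r(u'_j-u'_{\tau_r})$ on $[\tau_r,\tau_{r+1}]$.
* **(U4)** *$\pi(u)=(q/p)^{o(A)}\pi(u')$.* Exactly the steps of the odd pieces are negated. In odd piece $r$ the path $u$ descends by $A_r$, so it has $A_r$ more left steps than right steps there, and negating the piece exchanges the two numbers. This gives the factor $(q/p)^{A_r}$. If $q=0$ and $A\ne\varnothing$, then $u$ has a left step and both sides are $0$.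
* **(U5)** *$|R(u')|\le|R(u)|+|A|$.* Indeed $R(u')\subset R(u)\cup(\max u,\max u+|A|]$, since $u'=u$ up to $\tau_1$ and $u'>\max u$ afterwards.
* **(U6)** *$u_k\ge\max u-A_1$ for $\tau_1\le k\le n$. Moreover $D:=\max u-u_n=A_1-A_2+A_3-\cdots=2o(A)-|A|$, and $0\le D\le A_1$.* The first claim is the definition of $\tau_2$ (trivial if $A=\varnothing$). The formula holds because $u_{\tau_{r+1}}-u_{\tau_r}=(-1)^rA_r$. The bounds follow from $u_n\le\max u$ and from the first claim at $k=n$.

The construction commutes with translations. In the example above, $|A|=3$, $o(A)=2$, $D=2-1=1=2\cdot2-3$. The path $u$ has $4$ left and $5$ right steps and $u'$ has $2$ and $7$, in agreement with the factor $(q/p)^2$; and $|R(u')|=6=|R(u)|+|A|$.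

## 6. Unfolding on both sides of a time

To create a cut at $i$ we need the past to end at its maximum and the future to start at its minimum. The second task is the first one seen in a mirror.

**Step 1: the mirror version.** For $v=(v_0,\dots,v_n)$ let $v^*_j=-v_{n-j}$. Then $(v^*)^*=v$. Since $v^*_{j+1}-v^*_j=v_{n-j}-v_{n-j-1}$, the path $v^*$ has the same steps in reversed order. So $\pi(v^*)=\pi(v)$, and also $|R(v^*)|=|R(v)|$. If $t$ refines $s$, then $t^*$ refines $s^*$. Unfold $v^*$, with partition $A'$ and first time $\tau_1^*$, and set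
$$v^\sharp=((v^*)')^*,\qquad\sigma=n-\tau_1^* .$$
Now read (U1)–(U6) for $v^*$, using $\max v^*=-\min v$ and $v_n^*=-v_0$:

* $v^\sharp$ refines $v$, and $v$ is determined by $(v^\sharp,A')$.
* $\pi(v)=(q/p)^{o(A')}\pi(v^\sharp)$ and $|R(v^\sharp)|\le|R(v)|+|A'|$.
* $v^\sharp_0=-(v^*)'_n=-\max(v^*)'=\min v^\sharp$, and this number is $-\max v^*-|A'|=\min v-|A'|$. So $v^\sharp$ *starts at its minimum*.
* $v_\sigma=-v^*_{\tau_1^*}=\min v$. Also $v^\sharp=v$ on $[\sigma,n]$, because $(v^*)'=v^*$ on $[0,\tau_1^*]$. And $v_k\le\min v+A_1'$ for $k\le\sigma$, because $v^*_{n-k}\ge\max v^*-A_1'$ when $n-k\ge\tau_1^*$.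
* $E:=v_0-\min v=\max v^*-v_n^*=2o(A')-|A'|$, and $0\le E\le A_1'$.

This construction also commutes with translations.

**Step 2: the map $\Phi_i$.** Let $s\in\Pi_M$ and $0\le i<M$. Put
$$u=(s_0,\dots,s_i),\qquad v=(s_{i+1},\dots,s_M),\qquad d=s_{i+1}-s_i .$$
Let $t=\Phi_i(s)$ be the path equal to $u'$ on $[0,i]$, followed by a $+1$ step, followed by the translate of $v^\sharp$ that starts at $u'_i+1$. Then $t_0=u_0=0$, so $t\in\Pi_M$. Since $u'$ ends at its maximum and $v^\sharp$ starts at its minimum, *$i$ is a cut of $t$*. We record $\theta=(d,A,A')$, and put $h(\theta)=|A|+|A'|$ and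
$$\kappa(\theta)=\kappa_d\,\rho^{-o(A)-o(A')},\qquad\kappa_1=1,\quad\kappa_0=\frac{2\varepsilon}{(1-\varepsilon)p},\quad\kappa_{-1}=\rho^{-1}.$$

**Example.** Let $s=(0,1,2,1,0,1,2,3)$ and $i=3$. Then $u=(0,1,2,1)$, $v=(0,1,2,3)$, $d=-1$, $A=(1)$, $A'=\varnothing$, and $t=(0,1,\dots,7)$. We have $|R(s)|=4$, $|R(t)|=8$, and $w(s)/w(t)=(q/p)^22^4=\rho^{-2}=\kappa(\theta)$. The only cut of $s$ is $6$, while $0,\dots,6$ are cuts of $t$. The new cuts other than $i$ itself are $0,1,2,4,5$, all at height at most $3=2h(\theta)+1$ from $t_3$. The last observation is general and is part (d) of the next lemma.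

**Lemma 2.** Let $t=\Phi_i(s)$.

(a) $t$ refines $s$.

(b) For fixed $i$, the map $s\mapsto(t,\theta)$ is injective.

(c) $w(s)\le\kappa(\theta)\,w(t)$.

(d) If $j\ne i$ is a cut of $t$ but not of $s$, then $|t_j-t_i|\le2h(\theta)+1$.

(e) If $i'<i$ is a cut of $s$, then $i'$ is a cut of $t$.

*Proof of (a) and (b): compatibility and reversal.* The parts of $t$ on $[0,i]$ and on $[i+1,M]$ have disjoint ranges, because $i$ is a cut. Within each part use (U2) or its mirror. This gives (a). For (b), $t$ gives $u'$, and $v^\sharp$ up to translation. With $A$ and $A'$ these give $u$, and $v$ up to translation. Finally $d$ fixes the translation through $s_{i+1}=s_i+d$.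

*Proof of (c): the bookkeeping of Test 4 in general.* By (U5) and its mirror, $|R(t)|\le|R(u)|+|R(v)|+|A|+|A'|$. The set $R(u)\cap R(v)$ lies in $[\min v,\max u]$, and
$$\max u-\min v+1=(s_i+D)-(s_{i+1}-E)+1=D+E+1-d\ge0 .$$
So $R(u)\cap R(v)$ has at most $D+E+1-d$ elements, and $|R(s)|\ge|R(u)|+|R(v)|-(D+E+1-d)$. Since $|A|+D=2o(A)$ and $|A'|+E=2o(A')$ by (U6) and its mirror,
$$|R(t)|-|R(s)|\le(|A|+D)+(|A'|+E)+1-d=2o(A)+2o(A')+1-d.\tag{5}$$
By (U4) and its mirror, $\pi(s)=\pi(u)\pi(d)\pi(v)=(q/p)^{o(A)+o(A')}\frac{\pi(d)}{\pi(1)}\pi(t)$. Together,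
$$w(s)\le w(t)\Bigl(\frac{4q}p\Bigr)^{o(A)+o(A')}\frac{2^{1-d}\pi(d)}{\pi(1)}=\kappa(\theta)\,w(t),$$
because $2^{1-d}\pi(d)/\pi(1)$ equals $1$, $\frac{2\varepsilon}{(1-\varepsilon)p}$, $\frac{4q}p$ for $d=1,0,-1$.

*Proof of (d): cuts far from $i$ are not new.* We assume that $j$ is a cut of $t$ with $|t_j-t_i|>2h(\theta)+1$, and show that $j$ is a cut of $s$.

*Case $j<i$.* Here $t_j\le t_i$, so $t_i-t_j>2h(\theta)+1$. Let $T=\max u=t_{\tau_1}=t_i-|A|$. Then
$$t_j<T+|A|-2h(\theta)-1=T-|A|-2|A'|-1\le T-A_1-A_1'-1 .$$
Since $t_{\tau_1}=T>t_j$ and $t_k\le t_j$ for $k\le j$, we get $\tau_1>j$. As $s=t$ on $[0,\tau_1]$, we have $s_j=t_j$, hence $s_j+1\le T-A_1-A_1'-1$, and also $s_k\le s_j$ for $k\le j$, $s_{j+1}=s_j+1$, and $s_k\ge s_{j+1}$ for $j+1\le k\le\tau_1$. For $\tau_1<k\le i$, (U6) gives $s_k\ge T-A_1\ge s_j+1$. For $k\ge i+1$,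
$$s_k\ge\min v=s_{i+1}-E\ge s_i-1-E=T-D-1-E\ge T-A_1-A_1'-1\ge s_j+1 .$$
So $j$ is a cut of $s$.

*Case $j>i$.* Both $i$ and $j$ are cuts of $t$, so $t_{j+1}-t_{i+1}=t_j-t_i>2h(\theta)+1$. Let $\hat\sigma=i+1+\sigma$ and $m=\min v=s_{\hat\sigma}$. By the mirror list, $t-s$ is constant on $[\hat\sigma,M]$ and $t_{\hat\sigma}=t_{i+1}+|A'|$. So
$$t_{j+1}\ge t_{i+1}+2h(\theta)+2=t_{\hat\sigma}-|A'|+2h(\theta)+2\ge t_{\hat\sigma}+A_1+A_1'+2 .$$
Since $t_k\ge t_{j+1}>t_{\hat\sigma}$ for $k\ge j+1$, we have $\hat\sigma\le j$. On $[\hat\sigma,M]$ the path $s$ is a translate of $t$, hence $s_{j+1}=s_j+1$, $s_k\ge s_{j+1}$ for $k\ge j+1$, $s_k\le s_j$ for $\hat\sigma\le k\le j$, and $s_j=m+t_j-t_{\hat\sigma}\ge m+A_1+A_1'+1$. For $i+1\le k\le\hat\sigma$, $s_k\le m+A_1'\le s_j$. For $k\le i$,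
$$s_k\le\max u=s_i+D\le s_{i+1}+1+D=m+E+1+D\le m+A_1+A_1'+1\le s_j .$$
So $j$ is a cut of $s$.

*Proof of (e): earlier cuts survive.* Since $i'+1\le i$, we have $\max_{[0,i]}s\ge s_{i'+1}>s_{i'}=\max_{[0,i']}s$. So $\tau_1\ge i'+1$, and $t=s$ on $[0,\tau_1]$. Thus $t_k\le t_{i'}$ for $k\le i'$ and $t_{i'+1}=t_{i'}+1$. For $k\in[i'+1,\tau_1]$, $t_k=s_k\ge s_{i'}+1$. For $k>\tau_1$, (4) and the cut at $i$ give $t_k\ge t_{\tau_1}=s_{\tau_1}\ge s_{i'}+1$. $\square$

**Step 3: total loss.** With $\theta$ ranging over all triples, (3) gives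
$$\Lambda(z):=\sum_\theta\kappa(\theta)z^{h(\theta)}=(\kappa_1+\kappa_0+\kappa_{-1})\Bigl(\sum_A\rho^{-o(A)}z^{|A|}\Bigr)^2<\infty\qquad(1\le z<\sqrt\rho),\tag{6}$$
and $\Lambda\ge1$, from the term $d=1$, $A=A'=\varnothing$.

## 7. Many images and few preimages: proof of Theorem 1

Lemma 2 at a single $i$ shows $\sum_{s\sim y}w(s)\le\Lambda(1)\sum w(t)$, the last sum over $t\sim y$ with cut $i$. So, given the record, $i$ is a cut with probability at least $1/\Lambda(1)$. This alone does not make $\mathbb Q(G^c)$ small. The extra idea is to apply $\Phi_i$ for *all* $i\in[1,N]$ to a pair without common cut. Such a pair has $N$ images, while by Lemma 2(d) all cuts of an image are near $i$, so an image does not leave many possible values of $i$.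

**Lemma 3.** Let $1\le N<M$ and $y,\tilde y\in\{0,1\}^{M+1}$. The sum of $w(s)w(\tilde s)$ over pairs with $s\sim y$, $\tilde s\sim\tilde y$ having no common cut in $[1,N]$ is at most $\frac{C_1}NP(Y_0^M=y)P(Y_0^M=\tilde y)$, where
$$C_1=\sum_{\theta,\tilde\theta}\kappa(\theta)\kappa(\tilde\theta)\bigl(2h(\theta)+2h(\tilde\theta)+2\bigr)<\infty .$$

*Proof.* **Step 1: $C_1<\infty$.** Fix $z$ with $1<z<\sqrt\rho$. There is $c_z$ with $2x+2\le c_zz^x$ for all $x\ge0$, so $C_1\le c_z\Lambda(z)^2<\infty$ by (6).

**Step 2: summing over $i$.** Let $\mathcal N$ be the set of pairs in question and $W$ their total weight. For $i\in[1,N]$ map $(s,\tilde s)\in\mathcal N$ to $(t,\tilde t)=(\Phi_i(s),\Phi_i(\tilde s))$, with parameters $\theta,\tilde\theta$. By Lemma 2, $t\sim y$ and $\tilde t\sim\tilde y$; $i$ is a common cut of $(t,\tilde t)$; for fixed $i$ the map to $(t,\tilde t,\theta,\tilde\theta)$ is injective; and $w(s)w(\tilde s)\le\kappa(\theta)\kappa(\tilde\theta)w(t)w(\tilde t)$. Summing over $i=1,\dots,N$,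
$$N\,W\le\sum_{t\sim y,\ \tilde t\sim\tilde y}w(t)w(\tilde t)\sum_{\theta,\tilde\theta}\kappa(\theta)\kappa(\tilde\theta)\,n(t,\tilde t,\theta,\tilde\theta),$$
where $n$ is the number of $i\in[1,N]$ for which $(t,\tilde t,\theta,\tilde\theta)$ is the image of an element of $\mathcal N$.

**Step 3: $n\le2h+2$ with $h=h(\theta)+h(\tilde\theta)$.** Let $j_1<\dots<j_k$ be the common cuts of $(t,\tilde t)$ in $[1,N]$. Let $i$ be counted in $n$, with preimage $(s,\tilde s)\in\mathcal N$. Then $i=j_r$ for some $r$. No $j_b$ is a common cut of $(s,\tilde s)$, so each $j_b$ fails to be a cut of $s$ or fails to be a cut of $\tilde s$. By Lemma 2(d), for each $b\ne r$,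
$$|t_{j_b}-t_{j_r}|\le2h+1\quad\text{or}\quad|\tilde t_{j_b}-\tilde t_{j_r}|\le2h+1 .$$
By (2) both differences are at least $|b-r|$. With $b=1$ this gives $r-1\le2h+1$ (trivially if $r=1$). So $i$ is among the first $2h+2$ common cuts, and $n\le2h+2$.

Inserting this in Step 2 and using (1) gives $NW\le C_1P(Y_0^M=y)P(Y_0^M=\tilde y)$. $\square$

*Proof of Theorem 1.* Let $M>N\ge1$ and let $\zeta,\xi\in\{0,1\}^M$ agree on $[1,N]$. Apply Lemma 3 with $y=(a,\zeta)$, $\tilde y=(b,\xi)$ and sum over $a,b\in\{0,1\}$:
$$\mathbb Q(G^c)\le\frac{C_1}N\cdot\frac{\sum_{a,b}P(Y_0^M=(a,\zeta))P(Y_0^M=(b,\xi))}{Z_\zeta Z_\xi}=\frac{C_1}N .$$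
By Lemma 1 the two conditional probabilities differ by at most $C_1/N$. For $M=N$ they are equal. So $v_N\le C_1/N$, with $C_1$ depending only on $p,\varepsilon$. For any $\delta>0$ and $N>C_1/\delta$ the requirement in the definition of "bad" fails, for every $\eta$. Hence $\mathcal B=\varnothing$ for all $p\in(\frac45,1]$ and $\varepsilon\in[0,1)$, and (EG2) is true. $\blacksquare$

## 8. Positivity and exponential decay: Theorem 2, part 1

**Step 1: both colors keep positive probability.** Let $M\ge1$, $\zeta\in\{0,1\}^M$, and apply $\Phi_0$ to the paths compatible with $(a,\zeta)$. By Lemma 2(a)–(c), summed over $a$,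
$$Z_\zeta\le\Lambda(1)\sum_{a\in\{0,1\}}P\bigl(Y_0=a,\ Y_1^M=\zeta,\ 0\text{ is a cut of }S_0^M\bigr).$$
If $0$ is a cut, then the site $0$ is visited only at time $0$, so its color is independent of the rest and the two terms are equal. Hence each of them is at least $Z_\zeta/(2\Lambda(1))$, and
$$P(Y_0=a\mid Y_1^M=\zeta)\ge\frac1{2\Lambda(1)} .$$

For the exponential bound we improve Lemma 3 by unfolding at $k$ times one after another, with $k$ proportional to $N$. A pair without common cut then has $\binom Nk$ families of images, one for each choice of the times.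

**Step 2: unfolding along a set of times.** By Lemma 1 it suffices to bound $\mathbb Q(G^c)$ for $M>N$. Fix $1\le k\le N$. For $I=\{i_1<\dots<i_k\}\subset[1,N]$ and a pair $(s,\tilde s)$ without common cut in $[1,N]$, compatible with $(a,\zeta)$ and $(b,\xi)$, put
$$s^0=s,\qquad s^m=\Phi_{i_m}(s^{m-1})\quad\text{with parameters }\theta_m\qquad(1\le m\le k),$$
and likewise for $\tilde s$. Let $(t,\tilde t)=(s^k,\tilde s^k)$. Each $i_m$ is a common cut of $(s^m,\tilde s^m)$, and it survives the later unfoldings, which take place at later times, by Lemma 2(e). So all elements of $I$ are common cuts of $(t,\tilde t)$. By (a), $t$ and $\tilde t$ remain compatible with the same records. By (b), applied backwards from $m=k$ to $m=1$, the pair $(t,\tilde t)$, the set $I$ and the parameters determine $(s,\tilde s)$. By (c),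
$$w(s)w(\tilde s)\le\prod_m\kappa(\theta_m)\kappa(\tilde\theta_m)\;w(t)w(\tilde t).$$

**Step 3: the final pair has few common cuts.** Let $J_m$ be the set of common cuts of $(s^m,\tilde s^m)$ in $[1,N]$, and $h_m=h(\theta_m)+h(\tilde\theta_m)$. Then $i_m\in J_m$. By Lemma 2(d) and (2), each $j\in J_m\setminus J_{m-1}$ with $j\ne i_m$ has rank distance at most $2h_m+1$ from $i_m$ in the ordered set $J_m$. There are at most $2(2h_m+1)$ such $j$, so $|J_m|\le|J_{m-1}|+4h_m+3$. As $J_0=\varnothing$,
$$|J_k|\le\sum_{m=1}^k(4h_m+3).$$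

**Step 4: summing over images.** Fix $z>1$ with $z^4<\sqrt\rho$ and let $x=1/z$. For a given $(t,\tilde t)$ with $K$ common cuts in $[1,N]$, write $J$ for the set of these. Only $I\subset J$ and parameters with $K\le\sum_m(4h_m+3)$ can occur. We bound
$$\mathbf 1\Bigl\{K\le\sum_m(4h_m+3)\Bigr\}\le z^{\sum_m(4h_m+3)-K}=x^K\prod_mz^{4h_m+3}.$$
Since $\sum_{\theta,\tilde\theta}\kappa(\theta)\kappa(\tilde\theta)z^{4h(\theta)+4h(\tilde\theta)+3}=z^3\Lambda(z^4)^2$,
$$\sum_{I\subset J,\,|I|=k}\ \sum_{(\theta_m,\tilde\theta_m)_m}\ \prod_m\kappa(\theta_m)\kappa(\tilde\theta_m)\,\mathbf 1\Bigl\{K\le\sum_m(4h_m+3)\Bigr\}\le\binom Kkx^K\bigl(z^3\Lambda(z^4)^2\bigr)^k .$$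
Now $\binom Kkx^K\le\sum_{K'}\binom{K'}kx^{K'}=x^k(1-x)^{-k-1}$. So the right side is at most
$$\frac{B^k}{1-x},\qquad B=z^3\Lambda(z^4)^2\frac x{1-x}\ge\frac{z^3}{z-1}>1 .$$

**Step 5: choosing $k$.** Each pair without common cut is counted once for every one of the $\binom Nk$ sets $I$. Summing Step 2 over $I$, over $a,b$, and over all pairs, and dividing by $Z_\zeta Z_\xi$,
$$\binom Nk\,\mathbb Q(G^c)\le\frac{B^k}{1-x},\qquad\text{so}\qquad\mathbb Q(G^c)\le\frac1{1-x}\Bigl(\frac{Bk}N\Bigr)^k,$$
because $\binom Nk\ge(N/k)^k$. Take $k=\lfloor N/(eB)\rfloor$. If $k\ge1$, then $Bk/N\le e^{-1}$ and $e^{-k}\le e\cdot e^{-N/(eB)}$. If $k=0$, then $e\cdot e^{-N/(eB)}\ge1$ and we use $\mathbb Q(G^c)\le1$. In both cases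
$$v_N\le\frac e{1-x}\,e^{-N/(eB)} .$$
This proves part 1. $\blacksquare$

## 9. General color laws: Theorem 2, part 3

Let the colors be i.i.d. with law $(\alpha_a)$ on a finite alphabet, all $\alpha_a>0$, and $\alpha=\min_a\alpha_a$. Put $\rho=\alpha^2p/q$ (and $\rho=\infty$ if $p=1$), and assume $\rho>1$. For $s\sim y$ replace $2^{-|R(s)|}$ in $w(s)$ by the *color weight*: the product over the sites $x\in R(s)$ of the probability of the color that $y$ prescribes at $x$. With this weight, which depends on $y$, (1) holds again. We check the places where the number $2$ was used.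

**Step 1: the exchange lemma.** For a path with cut $L$ the color weight is a product of a past factor, which depends on the path and the record on $[0,L]$, and a future factor. The exchange permutes the past factors of the two paths, together with the past records $(a,\zeta_1^L)$ and $(b,\xi_1^L)$, and $\zeta_1^L=\xi_1^L$. So the product of the weights is preserved. The rest of Lemma 1 is unchanged, with $Y_0=1$ replaced by $Y_0=a$.

**Step 2: the weight comparison.** Let $t=\Phi_i(s)$ and $s\sim y$. Since $t$ refines $s$, the assignment $t_j\mapsto s_j$ is a well-defined surjection $R(t)\to R(s)$, and it preserves the prescribed colors. Choose one preimage of each site of $R(s)$. The chosen sites contribute exactly the color weight of $s$, and each of the remaining $|R(t)|-|R(s)|$ sites contributes at least $\alpha$. So the color weight of $t$ is at least $\alpha^{|R(t)|-|R(s)|}$ times that of $s$. By (5), $|R(t)|-|R(s)|\le2o(A)+2o(A')+1-d$, and therefore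
$$w(s)\le w(t)\Bigl(\frac q{\alpha^2p}\Bigr)^{o(A)+o(A')}\frac{\alpha^{d-1}\pi(d)}{\pi(1)} .$$
This is Lemma 2(c) with the new $\rho$ and $\kappa_1=1$, $\kappa_0=\frac{\varepsilon}{\alpha(1-\varepsilon)p}$, $\kappa_{-1}=\rho^{-1}$. The other parts of Lemma 2 do not involve weights.

**Step 3: positivity.** If $0$ is a cut, then $P(Y_0=a,\,Y_1^M=\zeta,\,0\text{ is a cut})=\alpha_aF$ with $F$ independent of $a$. Summing over $a$ gives $Z_\zeta\le\Lambda(1)F$. Hence $P(Y_0=a\mid Y_1^M=\zeta)\ge\alpha_a/\Lambda(1)$.

Steps 2–5 of Section 8 use only Lemmas 1 and 2 and (2), (6), so they hold as they stand. This proves part 3. $\blacksquare$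

## 10. The constant record for $p\le\frac45$: Theorem 2, part 2

Now let $p\in[\frac12,\frac45]$, so $q>0$ and $1\le\sqrt{p/q}\le2$. Test 3 pointed at the constant record $1,1,1,\dots$, and it alone suffices. We show that its probability has a definite exponential rate but is of smaller order than the pure exponential, and that summable variation would forbid this. Put
$$\lambda=\varepsilon+2(1-\varepsilon)\sqrt{pq}>0,\qquad\mu_n=P(Y_0=\dots=Y_{n-1}=1)=E\bigl[2^{-|R(S_0^{n-1})|}\bigr].$$

**Step 1: removing the drift by tilting.** Let $\hat S$ be the symmetric walk from $0$ with step probabilities $\varepsilon/\lambda$ for $0$ and $(1-\varepsilon)\sqrt{pq}/\lambda$ for each of $\pm1$. For a path with $r$ right and $l$ left steps, $p^rq^l=(pq)^{(r+l)/2}(p/q)^{(r-l)/2}$, and $r-l$ is its end position. Hence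
$$\mu_n=\lambda^{n-1}\,\hat E\Bigl[(p/q)^{\hat S_{n-1}/2}\,2^{-|\hat R|}\Bigr],\qquad\hat R=R(\hat S_0^{n-1}),\quad|\hat R|=\max-\min+1,$$
with $\max,\min$ taken over times $0,\dots,n-1$.

**Step 2: $\mu_n=o(\lambda^n)$.** Since $1\le\sqrt{p/q}\le2$ and $\hat S_{n-1}^+\le\max$,
$$(p/q)^{\hat S_{n-1}/2}2^{-|\hat R|}\le2^{\hat S_{n-1}^+-\max+\min}\le2^{\min_{k<n}\hat S_k} .$$
The right side is bounded by $1$. It tends to $0$ almost surely, because $\hat S$ is a symmetric walk with steps in $\{-1,0,1\}$ that does move, so it is recurrent and its running minimum tends to $-\infty$. By dominated convergence the expectation in Step 1 tends to $0$.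

**Step 3: $\mu_n^{1/n}\to\lambda$.** Step 2 gives $\limsup\mu_n^{1/n}\le\lambda$. For the lower bound let $L\ge1$ and restrict to $\hat R\subset[0,L]$. There $|\hat R|\le L+1$ and $\hat S_{n-1}\ge0$, so
$$\mu_n\ge\lambda^{n-1}2^{-(L+1)}\hat P(\hat R\subset[0,L]).$$
The function $f(x)=\sin\frac{\pi(x+1)}{L+2}$ is positive on $[0,L]$, at most $1$, and vanishes at $-1$ and $L+1$. By $f(x+1)+f(x-1)=2\cos\frac\pi{L+2}f(x)$, it is an eigenfunction of the walk killed outside $[0,L]$, with eigenvalue
$$\nu_L=\frac\varepsilon\lambda+\Bigl(1-\frac\varepsilon\lambda\Bigr)\cos\frac\pi{L+2}>0 .$$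
Hence $\hat P(\hat R\subset[0,L])\ge\hat E[f(\hat S_{n-1});\,\hat R\subset[0,L]]=\nu_L^{n-1}f(0)$, and
$$\mu_n\ge\lambda^{n-1}2^{-(L+1)}\nu_L^{n-1}f(0).$$
So $\liminf\mu_n^{1/n}\ge\lambda\nu_L$ for every $L\ge1$, and $\nu_L\to1$ as $L\to\infty$.

**Step 4: what summability would imply.** Suppose $\sum_Nv_N<\infty$. The process $Y$ is stationary, because $C(S_1+\cdot)$ is again i.i.d. fair and independent of the later increments. So, writing $1^n$ for the constant record of length $n$,
$$g_n:=P(Y_0=1\mid Y_1^n=1^n)=\frac{\mu_{n+1}}{\mu_n}>0\qquad(n\ge1).$$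
For $m\ge n$, $g_n$ is a convex combination of the numbers $P(Y_0=1\mid Y_1^m=\xi)$ with $\xi_1^n=1^n$, and $g_m$ is one of these numbers. Any two of them differ by at most $v_n$, so $|g_n-g_m|\le v_n$. Since $v_n\to0$, the sequence converges to some $g_\infty$, with $|g_n-g_\infty|\le v_n$. If the ratios $\mu_{n+1}/\mu_n$ converge, the roots $\mu_n^{1/n}$ converge to the same limit, so $g_\infty=\lambda>0$ by Step 3.

**Step 5: the contradiction.** Now $\sum_n|g_n/\lambda-1|\le\lambda^{-1}\sum_nv_n<\infty$ and all $g_n>0$, so $\prod_{k=1}^{n-1}(g_k/\lambda)$ converges to a positive limit. Therefore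
$$\mu_n=\mu_1\prod_{k=1}^{n-1}g_k=\mu_1\lambda^{n-1}\prod_{k=1}^{n-1}\frac{g_k}\lambda\ge c\,\lambda^n$$
for some $c>0$ and all $n\ge1$. This contradicts Step 2. So $\sum_Nv_N=\infty$ for $p\le\frac45$. Together with part 1, for each $\varepsilon\in[0,1)$ summable, and likewise exponential, decay of $v_N$ holds if and only if $p>\frac45$. $\blacksquare$

Only the variation at the configuration $1,1,1,\dots$ was used in this section. Non-summable variation is compatible with $v_N\to0$, so part 2 does not claim that $\mathcal B\ne\varnothing$ for $p\le\frac45$ and $\varepsilon>0$; that is not settled here.
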